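# A TTF triple that lifts although its recollement does not

## 1. TTF triples, recollements and their lifts

Subcategories are full and closed under isomorphism, and $\mathrm{Im}$ means essential image. The shift is $\Sigma=[1]$. A *triangulated functor* is an additive functor $F$ with a natural isomorphism $\varphi:F\Sigma\cong\Sigma F$ such that $(F,\varphi)$ sends distinguished triangles to distinguished triangles. For a class $\mathcal S$ of objects, $\mathcal S^\perp=\{D:\mathrm{Hom}(S,D)=0\text{ for all }S\in\mathcal S\}$ and ${}^\perp\mathcal S=\{D:\mathrm{Hom}(D,S)=0\text{ for all }S\in\mathcal S\}$.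

**Definition 1.1 (compact, thick, localizing).** Let $\mathcal T$ be a triangulated category with coproducts. An object $C$ is *compact* if $\mathrm{Hom}(C,-)$ commutes with coproducts; $\mathcal T^c$ is the subcategory of compact objects. A triangulated subcategory is *thick* if it is closed under direct summands, and *localizing* if it is closed under coproducts. $\mathrm{Loc}(\mathcal S)$ is the smallest localizing subcategory containing $\mathcal S$. $\mathcal T$ is *compactly generated* if $\mathcal T=\mathrm{Loc}(\mathcal G)$ for a set $\mathcal G$ of compact objects. It is *algebraic* if it is equivalent to the stable category of a Frobenius exact category; homotopy categories $K(\mathcal A)$ of additive categories, and triangulated subcategories of algebraic categories, are algebraic.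

*Example.* For a ring $A$, $D(A)$ is compactly generated by $A$, and $D(A)^c$ consists of the perfect complexes.

We use these textbook facts.

- (F1) (Neeman) If $\mathcal T=\mathrm{Loc}(\mathcal G)$ with $\mathcal G$ a set of compact objects, then $\mathcal T^c$ is the thick closure of $\mathcal G$.
- (F2) (Bökstedt–Neeman) Idempotents split in a triangulated category with coproducts.
- (F3) (BBD, Prop. 1.1.11) A commutative square in a triangulated category, with chosen distinguished triangles on its four sides, completes to a $3\times3$ diagram whose rows and columns are distinguished triangles.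
- (F4) An adjoint of a triangulated functor is triangulated. A right adjoint is fully faithful if and only if the counit is invertible.

**Definition 1.2 (cogeneration).** A class $\mathcal S$ *cogenerates* $\mathcal T$ if $X\in\mathcal T$ and $\mathrm{Hom}(X,S[n])=0$ for all $S\in\mathcal S$, $n\in\mathbb Z$ imply $X=0$.

*Example.* For a field $k$, the object $k$ cogenerates $D(k)$: every nonzero $X$ is a coproduct of shifts of $k$, and it projects nontrivially onto one of them.

**Definition 1.3 (semiorthogonal decomposition, TTF triple).** A pair $(\mathcal U,\mathcal V)$ of triangulated subcategories of $\mathcal T$ is a *semiorthogonal decomposition* if $\mathrm{Hom}(\mathcal U,\mathcal V)=0$ and each $D\in\mathcal T$ has a triangle $U\to D\to V\to$ with $U\in\mathcal U$, $V\in\mathcal V$. (Equivalently, it is a t-structure whose aisle $\mathcal U$ is a triangulated subcategory.) A *TTF triple* is a triple $(\mathcal U,\mathcal V,\mathcal W)$ such that $(\mathcal U,\mathcal V)$ and $(\mathcal V,\mathcal W)$ are semiorthogonal decompositions.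

*Example.* In a product $\mathcal A\times\mathcal B$ of triangulated categories, $(0\times\mathcal B,\ \mathcal A\times0,\ 0\times\mathcal B)$ is a TTF triple; the triangles are $(0,B)\to(A,B)\to(A,0)\to$ and $(A,0)\to(A,B)\to(0,B)\to$.

In a semiorthogonal decomposition the triangle of $D$ is unique up to unique isomorphism and functorial: applying $\mathrm{Hom}(U',-)$ with $U'\in\mathcal U$ to $U\to D\to V\to$ shows that $D\mapsto U$ is right adjoint to the inclusion of $\mathcal U$, and dually $D\mapsto V$ is left adjoint to the inclusion of $\mathcal V$. Moreover $\mathcal U={}^\perp\mathcal V$: if $\mathrm{Hom}(D,\mathcal V)=0$ then $D\to V$ is zero, so $U\cong D\oplus V[-1]$, and $\mathrm{Hom}(U,V[-1])=0$ forces $V=0$. Dually, $\mathcal V=\mathcal U^\perp$.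

**Definition 1.4 (recollement).** A *recollement* $(\mathcal Y\equiv\mathcal D\equiv\mathcal X)$ consists of triangulated functors $i^*,i^!:\mathcal D\to\mathcal Y$, $i_*:\mathcal Y\to\mathcal D$, $j_!,j_*:\mathcal X\to\mathcal D$, $j^*:\mathcal D\to\mathcal X$ such that

- $(i^*,i_*)$, $(i_*,i^!)$, $(j_!,j^*)$, $(j^*,j_*)$ are adjoint pairs;
- $i_*,j_!,j_*$ are fully faithful, and $j^*i_*=0$;
- each $D\in\mathcal D$ has triangles $j_!j^*D\to D\to i_*i^*D\to$ and $i_*i^!D\to D\to j_*j^*D\to$.

Then $\mathrm{Hom}(j_!X,i_*Y)=\mathrm{Hom}(X,j^*i_*Y)=0$ and $\mathrm{Hom}(i_*Y,j_*X)=\mathrm{Hom}(j^*i_*Y,X)=0$, so $(\mathrm{Im}\,j_!,\mathrm{Im}\,i_*,\mathrm{Im}\,j_*)$ is a TTF triple in $\mathcal D$, the *associated* one.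

*Example.* $\mathcal D=\mathcal Y\times\mathcal X$ with $i_*Y=(Y,0)$, $j_!X=j_*X=(0,X)$, and $i^*=i^!$, $j^*$ the projections. The associated TTF triple is that of the previous example.

**Setting.** From now on $\hat{\mathcal Y},\hat{\mathcal D},\hat{\mathcal X}$ are compactly generated, and $\mathcal Y\subseteq\hat{\mathcal Y}$, $\mathcal D\subseteq\hat{\mathcal D}$, $\mathcal X\subseteq\hat{\mathcal X}$ are thick subcategories containing $\hat{\mathcal Y}^c,\hat{\mathcal D}^c,\hat{\mathcal X}^c$ respectively. We are given a recollement $(\mathcal Y\equiv\mathcal D\equiv\mathcal X)$ of the small categories. The *standing hypothesis* is that $j_!,j^*,i^*,i_*$ preserve compact objects.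

*Example.* $\hat{\mathcal D}=\hat{\mathcal Y}\times\hat{\mathcal X}$, with $\mathcal Y,\mathcal D,\mathcal X$ the compact objects and the product recollement. Here $\hat{\mathcal D}^c=\hat{\mathcal Y}^c\times\hat{\mathcal X}^c$, so the standing hypothesis holds.

**Definition 1.5 (lift of the TTF triple).** The TTF triple *lifts to* $\hat{\mathcal D}$ if there is a TTF triple $(\mathcal U,\mathcal V,\mathcal W)$ in $\hat{\mathcal D}$ with $\mathcal U\cap\mathcal D=\mathrm{Im}\,j_!$, $\mathcal V\cap\mathcal D=\mathrm{Im}\,i_*$, $\mathcal W\cap\mathcal D=\mathrm{Im}\,j_*$.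

*Example.* In the product example, $(0\times\hat{\mathcal X},\hat{\mathcal Y}\times0,0\times\hat{\mathcal X})$ is a lift.

**Definition 1.6 (lift of the recollement, up to equivalence).** The recollement *lifts, up to equivalence, to a recollement* $(\hat{\mathcal Y}\equiv\hat{\mathcal D}\equiv\hat{\mathcal X})$ if there are a recollement of these three categories with functors $\hat i^*,\hat i_*,\hat i^!,\hat j_!,\hat j^*,\hat j_*$, and triangulated subcategories $\mathcal Y'\subseteq\hat{\mathcal Y}$, $\mathcal X'\subseteq\hat{\mathcal X}$, such that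

- the six functors restrict to a recollement $(\mathcal Y'\equiv\mathcal D\equiv\mathcal X')$;
- there are triangulated equivalences $F:\mathcal Y\to\mathcal Y'$ and $G:\mathcal X\to\mathcal X'$;
- there are natural isomorphisms $\hat i_*F\cong i_*$, $\hat i^*\cong Fi^*$, $\hat i^!\cong Fi^!$, $\hat j_!G\cong j_!$, $\hat j_*G\cong j_*$, $\hat j^*\cong Gj^*$ on $\mathcal Y,\mathcal X,\mathcal D$ respectively.

*Example.* Let $\hat{\mathcal Y}=\hat{\mathcal D}=D(k)$, $\hat{\mathcal X}=0$, $\mathcal Y=\mathcal D=D(k)^c$, $i_*=\Sigma$, $i^*=i^!=\Sigma^{-1}$. Take $\hat i_*=\hat i^*=\hat i^!=\mathrm{id}$, $\mathcal Y'=\mathcal Y$, $F=\Sigma$. Then $\hat i_*F=\Sigma=i_*$ and $Fi^*=Fi^!=\mathrm{id}$, so this is a lift up to equivalence.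

If the recollement lifts up to equivalence, then the TTF triple $(\mathrm{Im}\,\hat j_!,\mathrm{Im}\,\hat i_*,\mathrm{Im}\,\hat j_*)$ lifts the given one. Indeed $i_*Y\cong\hat i_*FY$, and if $D\in\mathcal D\cap\mathrm{Im}\,\hat i_*$ then $D\cong\hat i_*\hat i^*D\cong\hat i_*Fi^*D\cong i_*i^*D$. The same computation with $\hat j_!\hat j^*$ and $\hat j_*\hat j^*$ treats the other two terms.

We now ask the converse. This is a question from Manuel Saorín and Alexandra Zvonareva, "Lifting of recollements and gluing of partial silting sets", arXiv:1809.03243 (2018):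

> Assume the standing hypothesis, and assume that the TTF triple $(\mathrm{Im}\,j_!,\mathrm{Im}\,i_*,\mathrm{Im}\,j_*)$ lifts to $\hat{\mathcal D}$. Does the recollement lift, at least up to equivalence, to a recollement $(\hat{\mathcal Y}\equiv\hat{\mathcal D}\equiv\hat{\mathcal X})$?

For context: it is known that, under the standing hypothesis, if either $\mathcal D$ cogenerates $\hat{\mathcal D}$, or $\mathrm{Im}\,i_*$ cogenerates $\mathrm{Loc}_{\hat{\mathcal D}}(i_*(\hat{\mathcal Y}^c))$, then the TTF triple lifts to some $(\mathcal U,\mathcal V,\mathcal W)$ such that $(\mathcal V,\mathcal W,\mathcal W^\perp)$ is a TTF triple too. The question does not assume these two *cogeneration conditions*.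

The answer is **no**. We prove four statements.

**Theorem A.** Assume the standing hypothesis and that the TTF triple lifts to $(\mathcal U,\mathcal V,\mathcal W)$ in $\hat{\mathcal D}$.

1. The lift is unique: $\mathcal U=\mathrm{Loc}(j_!(\hat{\mathcal X}^c))$, $\mathcal V=\mathrm{Loc}(i_*(\hat{\mathcal Y}^c))$, $\mathcal W=\mathcal V^\perp$.
2. The recollement lifts up to equivalence to a recollement $(\hat{\mathcal Y}\equiv\hat{\mathcal D}\equiv\hat{\mathcal X})$ if and only if there are triangulated equivalences $\hat{\mathcal Y}\simeq\mathcal V$ and $\hat{\mathcal X}\simeq\mathcal U$ (no compatibility required).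

**Theorem B.** There are compactly generated algebraic ($\mathbb F_2$-linear) triangulated categories $\mathcal T_c,\mathcal T_0$ and a triangulated equivalence $\Theta:\mathcal T_c^c\to\mathcal T_0^c$, while $\mathcal T_c\not\simeq\mathcal T_0$ as triangulated categories. Consequently the following is a counterexample:
$$\hat{\mathcal Y}=\mathcal T_c,\quad\hat{\mathcal D}=\mathcal T_0,\quad\hat{\mathcal X}=0,\quad\mathcal Y=\mathcal T_c^c,\quad\mathcal D=\mathcal T_0^c,\quad\mathcal X=0,\quad i_*=\Theta,\quad i^*=i^!=\Theta^{-1}.$$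

**Theorem C.** In Theorem B, $\mathcal D=\mathrm{Im}\,i_*=\mathcal T_0^c$ cogenerates $\hat{\mathcal D}=\mathcal T_0$, so both cogeneration conditions hold. There are also counterexamples with all outer terms nonzero and both cogeneration conditions satisfied, and counterexamples where the failure is on the $\mathcal X$-side.

**Corollary D.** If, in Theorem A, $\hat{\mathcal D}$ is algebraic and $\hat{\mathcal Y}\simeq D(\mathcal A)$, $\hat{\mathcal X}\simeq D(\mathcal B)$ for small preadditive categories $\mathcal A,\mathcal B$, then the recollement lifts up to equivalence.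

## 2. The case $\hat{\mathcal X}=0$: equivalences between compact parts

Let $\hat{\mathcal X}=0$. Then the triangles $i_*i^!D\to D\to 0\to$ show that $i_*:\mathcal Y\to\mathcal D$ is an equivalence. The TTF triple is $(0,\mathcal D,0)$, and it always lifts, to $(0,\hat{\mathcal D},0)$. When does the recollement lift? If it does, the triangles $\hat i_*\hat i^!D\to D\to0\to$ show that the fully faithful functor $\hat i_*$ is an equivalence $\hat{\mathcal Y}\simeq\hat{\mathcal D}$. Conversely, given any triangulated equivalence $\alpha:\hat{\mathcal Y}\to\hat{\mathcal D}$, put $\hat i_*=\alpha$, $\hat i^*=\hat i^!=\alpha^{-1}$, $\mathcal Y'=\{Y:\alpha Y\in\mathcal D\}$, $F=\alpha^{-1}i_*$; then $\hat i_*F\cong i_*$ and $\hat i^*\cong\alpha^{-1}i_*i^*=Fi^*$, likewise for $i^!$.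

So here the recollement lifts if and only if $\hat{\mathcal Y}\simeq\hat{\mathcal D}$. By the standing hypothesis $i_*$ and its inverse $i^*$ restrict to an equivalence $\hat{\mathcal Y}^c\simeq\hat{\mathcal D}^c$; conversely every triangulated equivalence $\hat{\mathcal Y}^c\simeq\hat{\mathcal D}^c$ gives an instance of the setting, with $\mathcal Y=\hat{\mathcal Y}^c$, $\mathcal D=\hat{\mathcal D}^c$. Already this case therefore contains a question without any recollement in it: *does a triangulated equivalence of compact parts force a triangulated equivalence of the big categories?*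

We try it for $\hat{\mathcal Y}=D(k)$. One principle will be used twice.

**Lemma 2.1.** Let $\mathcal S,\mathcal S'$ be triangulated categories in which every morphism is a direct sum of a zero map and an isomorphism. Then every additive equivalence $\Theta:\mathcal S\to\mathcal S'$ with a natural isomorphism $\varphi:\Theta\Sigma\cong\Sigma\Theta$ is triangulated.

*Proof.* Let $f=0\oplus g:C_1\oplus C_2\to D_1\oplus D_2$ with $g:C_2\to D_2$ invertible. Every distinguished triangle on $f$ is isomorphic to the direct sum of
$$C_2\xrightarrow{g}D_2\to0\to\Sigma C_2,\qquad 0\to D_1=D_1\to0,\qquad C_1\to0\to\Sigma C_1=\Sigma C_1 .$$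
Under $(\Theta,\varphi)$ the first two go to triangles of the same form. The third goes to $\Theta C_1\to0\to\Theta\Sigma C_1\xrightarrow{\varphi}\Sigma\Theta C_1$, which is isomorphic to $\Theta C_1\to0\to\Sigma\Theta C_1=\Sigma\Theta C_1$. All are distinguished. $\square$

*Example 2.2.* Let $k$ be a field and $\hat{\mathcal D}$ compactly generated with a triangulated equivalence $D(k)^c\simeq\hat{\mathcal D}^c$ sending $k$ to $G$. Then $\hat{\mathcal D}\simeq D(k)$. Indeed $\mathrm{Hom}(G,G[n])$ is $k$ for $n=0$ and $0$ otherwise, and $\hat{\mathcal D}=\mathrm{Loc}(G)$. For $X\in\hat{\mathcal D}$, bases of the $k$-spaces $\mathrm{Hom}(G[n],X)$ define a map from a coproduct of shifts of $G$ to $X$ which is bijective on all $\mathrm{Hom}(G[n],-)$, hence an isomorphism. It follows that $X\mapsto(\mathrm{Hom}(G,X[n]))_n$ is an equivalence from $\hat{\mathcal D}$ to graded vector spaces, compatible with shifts. The same holds for $D(k)$. Every map of graded vector spaces is a direct sum of a zero map and an isomorphism, so Lemma 2.1 applies to the composite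 $\hat{\mathcal D}\simeq D(k)$.

Two things happened: the triangles among compact objects carried no information, and every big object was a coproduct of compact ones. The counterexample keeps the first feature and destroys the second.

## 3. Uniqueness of the lifted TTF triple and the proof of Theorem A

**Step 1 (uniqueness, Theorem A(1)).** *This step computes $\mathcal U$ and $\mathcal V$ from compact objects alone.* Since $\mathcal U={}^\perp\mathcal V$ and $\mathcal V={}^\perp\mathcal W$, both are closed under coproducts, hence localizing. They contain $\mathrm{Im}\,j_!$ and $\mathrm{Im}\,i_*$, so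
$$\mathcal U_0:=\mathrm{Loc}(j_!\hat{\mathcal X}^c)\subseteq\mathcal U,\qquad\mathcal V_0:=\mathrm{Loc}(i_*\hat{\mathcal Y}^c)\subseteq\mathcal V.$$
Let $\mathcal Z$ be the class of all $Z\in\hat{\mathcal D}$ with a triangle $U\to Z\to V\to$, $U\in\mathcal U_0$, $V\in\mathcal V_0$. We show $\mathcal Z=\hat{\mathcal D}$.

It is closed under shifts and coproducts. For cones, let $f:Z\to Z'$ with triangles $U\to Z\to V\to$ and $U'\to Z'\to V'\to$. The composite $U\to Z\to Z'\to V'$ is zero, since $\mathrm{Hom}(\mathcal U,\mathcal V)=0$, so there is $g:U\to U'$ making the square of $U\to Z$ and $U'\to Z'$ commute. By (F3) it completes to a $3\times3$ diagram, whose third row is a triangle $\mathrm{cone}(g)\to\mathrm{cone}(f)\to V''\to$ with $V''$ a cone of some map $V\to V'$. So $\mathrm{cone}(f)\in\mathcal Z$. Finally, if $D\in\hat{\mathcal D}^c$, then $j^*D$ and $i^*D$ are compact by the standing hypothesis, so the triangle $j_!j^*D\to D\to i_*i^*D\to$ shows $D\in\mathcal Z$. Hence $\mathcal Z=\hat{\mathcal D}$.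

If $U\in\mathcal U$, take $U'\to U\to V'\to$ with $U'\in\mathcal U_0$, $V'\in\mathcal V_0$. The map $U\to V'$ is zero, so $U'\cong U\oplus V'[-1]$; as $\mathrm{Hom}(U',V'[-1])=0$, we get $V'=0$ and $U\cong U'\in\mathcal U_0$. If $V\in\mathcal V$, take $U'\to V\to V'\to$. The map $U'\to V$ is zero, so $V'\cong V\oplus U'[1]$; as $\mathrm{Hom}(U'[1],V')=0$, we get $U'=0$ and $V\in\mathcal V_0$. Finally $\mathcal W=\mathcal V^\perp$ holds in every semiorthogonal decomposition.

**Step 2 ("only if").** *This step extracts the two equivalences from a lifted recollement.* By the remark after Definition 1.6, $(\mathrm{Im}\,\hat j_!,\mathrm{Im}\,\hat i_*,\mathrm{Im}\,\hat j_*)$ lifts the given TTF triple, so by Step 1 it is $(\mathcal U,\mathcal V,\mathcal W)$. As $\hat i_*$ and $\hat j_!$ are fully faithful, $\hat{\mathcal Y}\simeq\mathrm{Im}\,\hat i_*=\mathcal V$ and $\hat{\mathcal X}\simeq\mathrm{Im}\,\hat j_!=\mathcal U$.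

**Step 3 (a recollement from the TTF triple).** *For "if" we first build a recollement $(\mathcal V\equiv\hat{\mathcal D}\equiv\mathcal U)$.* Let $\lambda,\rho$ be the left and right adjoints of $\mathcal V\hookrightarrow\hat{\mathcal D}$, $r$ the right adjoint of $\mathcal U\hookrightarrow\hat{\mathcal D}$, and $w:\hat{\mathcal D}\to\mathcal W$ the left adjoint of the inclusion. There are triangles
$$rD\xrightarrow{\kappa_D}D\to\lambda D\to,\qquad\rho D\to D\xrightarrow{\eta_D}wD\to .$$
Note $r(\mathcal V)=0$ and $w(\mathcal V)=0$. We claim that $(r,w|_{\mathcal U})$ is an adjoint pair and $w|_{\mathcal U}$ is fully faithful. For $U\in\mathcal U$: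

- composition with $\kappa_D$ is a bijection $\mathrm{Hom}(D,wU)\cong\mathrm{Hom}(rD,wU)$, since $\lambda D\in\mathcal V$ and $\mathrm{Hom}(\mathcal V,\mathcal W)=0$;
- composition with $\eta_U$ is a bijection $\mathrm{Hom}(rD,U)\cong\mathrm{Hom}(rD,wU)$, since $\rho U\in\mathcal V$ and $\mathrm{Hom}(\mathcal U,\mathcal V)=0$.

Both are natural, which gives the adjunction. Its counit $\varepsilon:rwU\to U$ corresponds to $\mathrm{id}_{wU}$, so it is characterized by $\eta_U\varepsilon=\kappa_{wU}$. The map $r\eta_U:U=rU\to rwU$ is an isomorphism, because $r(\rho U)=0$. Naturality of $\kappa$ gives $\kappa_{wU}\circ r\eta_U=\eta_U$, that is, $\eta_U\,\varepsilon\,r\eta_U=\eta_U$. Since $\eta_U$ induces a bijection $\mathrm{Hom}(U,U)\cong\mathrm{Hom}(U,wU)$, we get $\varepsilon\,r\eta_U=\mathrm{id}$. So $\varepsilon$ is invertible, and (F4) gives the claim.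

Applying $w$ to $rD\to D\to\lambda D\to$ and using $w(\lambda D)=0$ gives $w(rD)\cong wD$, so the second triangle has the form $\rho D\to D\to w(rD)\to$. Hence $\lambda,\mathrm{inc}_{\mathcal V},\rho,\mathrm{inc}_{\mathcal U},r,w|_{\mathcal U}$ (in the roles of $i^*,i_*,i^!,j_!,j^*,j_*$) form a recollement $(\mathcal V\equiv\hat{\mathcal D}\equiv\mathcal U)$; the functors are triangulated by (F4).

**Step 4 (restriction to $\mathcal D$).** *This step compares Step 3 with the given recollement.* For $D\in\mathcal D$ the two triangles of the given recollement are truncation triangles for $(\mathcal U,\mathcal V)$ and $(\mathcal V,\mathcal W)$. By their uniqueness there are natural isomorphisms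
$$rD\cong j_!j^*D,\quad\lambda D\cong i_*i^*D,\quad\rho D\cong i_*i^!D,\quad wD\cong j_*j^*D\qquad(D\in\mathcal D).$$
So the recollement of Step 3 restricts to $(\mathcal V\cap\mathcal D\equiv\mathcal D\equiv\mathcal U\cap\mathcal D)$.

**Step 5 (transport).** *This step replaces $\mathcal V,\mathcal U$ by $\hat{\mathcal Y},\hat{\mathcal X}$.* Given equivalences $\alpha:\hat{\mathcal Y}\to\mathcal V$, $\beta:\hat{\mathcal X}\to\mathcal U$, set
$$\hat i_*=\mathrm{inc}\,\alpha,\quad\hat i^*=\alpha^{-1}\lambda,\quad\hat i^!=\alpha^{-1}\rho,\quad\hat j_!=\mathrm{inc}\,\beta,\quad\hat j^*=\beta^{-1}r,\quad\hat j_*=w\beta,$$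
$\mathcal Y'=\alpha^{-1}(\mathcal V\cap\mathcal D)$, $\mathcal X'=\beta^{-1}(\mathcal U\cap\mathcal D)$, $F=\alpha^{-1}i_*$, $G=\beta^{-1}j_!$. Since $\mathcal V\cap\mathcal D=\mathrm{Im}\,i_*$ and $\mathcal U\cap\mathcal D=\mathrm{Im}\,j_!$, the functors $F:\mathcal Y\to\mathcal Y'$ and $G:\mathcal X\to\mathcal X'$ are equivalences. On the given categories, $\hat i_*F\cong i_*$, $\hat i^*\cong\alpha^{-1}i_*i^*=Fi^*$, $\hat i^!\cong\alpha^{-1}i_*i^!=Fi^!$, $\hat j_!G\cong j_!$, $\hat j^*\cong\beta^{-1}j_!j^*=Gj^*$, and $\hat j_*G\cong wj_!\cong j_*j^*j_!\cong j_*$. $\square$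

## 4. Generators with morphisms in one degree: Corollary D and its limit

By Theorem A, what matters is whether $\hat{\mathcal Y}\simeq\mathcal V=\mathrm{Loc}(i_*\hat{\mathcal Y}^c)$, two compactly generated categories whose compact parts agree. The natural attempt is to extend the equivalence from compact objects to everything. Cones are not functorial, so one passes to an enhancement. If the generators have morphisms in one degree only, this succeeds.

*Proof of Corollary D.* By Theorem A it suffices to show $\hat{\mathcal Y}\simeq\mathcal V$ and $\hat{\mathcal X}\simeq\mathcal U$. Identify $\hat{\mathcal Y}=D(\mathcal A)$. The representables $a\in\mathcal A$ are compact generators with $\mathrm{Hom}(a,a'[n])=0$ for $n\ne0$ and $\mathrm{Hom}(a,a')=\mathcal A(a,a')$, and by (F1) $\hat{\mathcal Y}^c$ is their thick closure. As $i_*$ is fully faithful and preserves compact objects, the $i_*a$ are compact in $\hat{\mathcal D}$, hence in $\mathcal V$; they generate $\mathcal V=\mathrm{Loc}(i_*\hat{\mathcal Y}^c)$ and have the same graded morphism spaces.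 $\mathcal V$ is algebraic, as a triangulated subcategory of $\hat{\mathcal D}$.

Keller's theorem (*Deriving DG categories*, Ann. Sci. ENS 1994, §4.3) says: an algebraic triangulated category with coproducts and a set $\mathcal G$ of compact generators is equivalent to $D(\mathcal C)$ for a dg category $\mathcal C$ with object set $\mathcal G$ and $H^n\mathcal C(G,G')\cong\mathrm{Hom}(G,G'[n])$ compatibly with composition. So $\mathcal V\simeq D(\mathcal C)$ with $H^*\mathcal C=H^0\mathcal C\cong\mathcal A$. Since $H^n\mathcal C=0$ for $n>0$ and for $n<0$ respectively, the dg functors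
$$\mathcal C\leftarrow\tau_{\le0}\mathcal C\to H^0\mathcal C\cong\mathcal A$$
are quasi-isomorphisms. They induce derived equivalences, so $\mathcal V\simeq D(\mathcal A)\simeq\hat{\mathcal Y}$. The argument for $\mathcal U=\mathrm{Loc}(j_!\hat{\mathcal X}^c)$ is identical, since $j_!$ is fully faithful and preserves compact objects. $\square$

The attempt stops at the two truncation arrows: if $\mathrm{Hom}(G,G'[n])\neq0$ for both signs of $n$, neither is a quasi-isomorphism, and $H^*\mathcal C$ need not determine $\mathcal C$. We therefore look for generators $P_\xi$ with $P_\xi[1]=P_\xi$, so that all degrees are occupied equally, and such that every triangle of compact objects splits, so that Lemma 2.1 makes the compact parts agree automatically. The difference between the two big categories will be a first-order deformation that is invisible modulo the deformation parameter.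

## 5. Twisting a composition law by a function of three variables

Let $k=\mathbb F_2$ and $E=k[\hbar]/(\hbar^2)$. An $E$-module is free if and only if $\ker\hbar=\mathrm{im}\,\hbar$. (If equality holds, lift a basis of $M/\hbar M$ to $M$; the lifts generate $M$, because $\hbar^2=0$, and are independent, because $\hbar:M/\hbar M\to\hbar M$ is bijective. The converse is clear.)

Fix infinite sets $I_0,I_1,I_2$, to be specified in Section 6. Let $X_j=I_j\cup\{\infty\}$ be the one-point compactification of the discrete set $I_j$: a locally constant function on $X_j$ is one that is constant off a finite subset of $I_j$, with that constant as its value at $\infty$. Let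
$$V=X_0\times X_1\times X_2\setminus\{(\infty,\infty,\infty)\},\qquad\Omega=I_0\sqcup I_1\sqcup I_2 .$$
For $\xi\in I_j$ put $j(\xi)=j$ and $C_\xi=\{v\in V:v_j=\xi\}$. These sets are compact, open and totally disconnected, and they cover $V$. If $j(\xi)=j(\eta)$ and $\xi\ne\eta$, then $C_\xi\cap C_\eta=\emptyset$. If $j(\xi),j(\eta),j(\zeta)$ are distinct, then $C_\xi\cap C_\eta\cap C_\zeta$ is a single point of $I_0\times I_1\times I_2$. For a discrete ring $L$, $C(N,L)$ denotes the locally constant functions $N\to L$.

**Definition 5.1 (the category $R$).** $R$ has object set $\Omega$ and $R(\xi,\eta)=C(C_\xi\cap C_\eta,k)$. The composite of $f:\xi\to\eta$ and $g:\eta\to\zeta$ is the product $gf$ on $C_\xi\cap C_\eta\cap C_\zeta$, extended by $0$ to $C_\xi\cap C_\zeta$.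

**Definition 5.2 (the category $\Lambda_c$).** Let $c:I_0\times I_1\times I_2\to k$ be *any* function. $\Lambda_c$ has object set $\Omega$ and $\Lambda_c(\xi,\eta)=C(C_\xi\cap C_\eta,E)$. The composite of $f:\xi\to\eta$ and $g:\eta\to\zeta$ is $gf\,(1+\hbar c_{\xi\eta\zeta})$, extended by $0$. Here $c_{\xi\eta\zeta}=c(v)$ if $j(\xi),j(\eta),j(\zeta)$ are distinct and $C_\xi\cap C_\eta\cap C_\zeta=\{v\}$, and $c_{\xi\eta\zeta}=0$ otherwise.

*Example.* Let $\xi\in I_0,\eta\in I_1,\zeta\in I_2$ and $v=(\xi,\eta,\zeta)$. The composite of the constant functions $1:\xi\to\eta$ and $1:\eta\to\zeta$ is the function on $C_\xi\cap C_\zeta$ that is $1+\hbar c(v)$ at $v$ and $0$ elsewhere. So going around the triangle $\xi,\eta,\zeta$ costs a factor $1+\hbar c(v)$ at one point.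

*Associativity.* For $f:\xi\to\eta$, $g:\eta\to\zeta$, $h:\zeta\to\theta$, both bracketings are supported on the fourfold intersection, and they differ there by the factors $(1+\hbar c_{\eta\zeta\theta})(1+\hbar c_{\xi\eta\theta})$ and $(1+\hbar c_{\xi\eta\zeta})(1+\hbar c_{\xi\zeta\theta})$. So we need
$$c_{\eta\zeta\theta}+c_{\xi\zeta\theta}+c_{\xi\eta\theta}+c_{\xi\eta\zeta}=0\quad\text{whenever }C_\xi\cap C_\eta\cap C_\zeta\cap C_\theta\ne\emptyset .$$
If the four indices do not exhaust $\{0,1,2\}$, all terms vanish. Otherwise exactly one index occurs twice; exactly two of the four triples have distinct indices (omit one or the other of the two objects with the repeated index), and both contribute $c(v)$ at the common point $v$. The sum is $2c(v)=0$. Since $c_{\xi\xi\eta}=c_{\xi\eta\eta}=0$, the constant functions $1$ are identities.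

The element $\hbar$ is central, each $\Lambda_c(\xi,\eta)$ is free over $E$, and $\Lambda_c/\hbar=R$ for every $c$. For $c=0$, $\Lambda_0=R\otimes_kE$. "Module" means right module, that is, contravariant additive functor to abelian groups. Every $\Lambda_c$-module is objectwise an $E$-module.

When is the twist only apparent? Say that a function on a product of sets is *cofinitely constant in a variable* if, for all fixed values of the other variables, it is constant off a finite set of values of that variable. For instance, $[l=m]$ on $\omega\times\omega$ is cofinitely constant in both variables, and $b(l)=l\bmod2$ is not cofinitely constant in $l$.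

**Remark 5.3 (untwisting).** If $c=f_0+f_1+f_2$ with $f_j$ cofinitely constant in the $j$-th variable, then $\Lambda_c\cong\Lambda_0$. For $j(\xi)\ne j(\eta)$, with third index $i$, let $a_{\xi\eta}=a_{\eta\xi}\in C(C_\xi\cap C_\eta,k)$ be the locally constant extension of $f_i$, with the two other variables fixed at $\xi,\eta$; put $a_{\xi\xi}=0$. Multiply $\Lambda_c(\xi,\eta)$ by $1+\hbar a_{\xi\eta}$. This is a functor to $\Lambda_0$ if $c_{\xi\eta\zeta}=a_{\xi\eta}+a_{\eta\zeta}+a_{\xi\zeta}$ on each nonempty $C_\xi\cap C_\eta\cap C_\zeta$. For distinct indices this says $c=f_0+f_1+f_2$. Otherwise two of the objects with the same index are equal, the left side is $0$, and the right side is $2a=0$ or a sum of zeros.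

So $c$ must not be such a sum, and this needs large index sets: *if $I_0=I_1=\omega$, every $c$ is such a sum.* For each $n$, put $f_0(l,m,n)=c(l,m,n)$ for $l\le m$ and $0$ otherwise, $f_1=c+f_0$, and $f_2=0$; for fixed $m,n$ only finitely many $l$ satisfy $l\le m$, and for fixed $l,n$ only finitely many $m$ satisfy $m<l$.

## 6. A function that is not a sum of three cofinitely constant functions

Take $I_0=\omega$, $I_1=\omega_1\times\omega_1$, $I_2=\omega_2$. Since $2^{\aleph_1}\ge\aleph_2$, choose pairwise distinct subsets $S_n\subseteq\omega_1\setminus\{0\}$, $n\in\omega_2$. With $b(l)=l\bmod2$, define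
$$c(l,(\alpha,\beta),n)=b(l)\cdot[\alpha\in S_n].$$

**Lemma 6.1.**
(a) Let $B$ be a set and let $\psi:B\to k$ take both values uncountably often. Then $b(l)\psi(m)$ on $\omega\times B$ is not of the form $g_0+g_1$ with $g_0$ cofinitely constant in $l$ and $g_1$ cofinitely constant in $m$.
(b) The function $c$ is not of the form $f_0+f_1+f_2$ with $f_j$ cofinitely constant in the $j$-th variable.

*Proof.* (a) Suppose it is. For each $l$ let $G_l$ be finite with $g_1(l,\cdot)$ constant off $G_l$. The union $\bigcup_lG_l$ is countable, so there are $m,m'$ outside it with $\psi(m)=1$, $\psi(m')=0$. Adding the equations for $m$ and $m'$ cancels $g_1$, so $b(l)=g_0(l,m)+g_0(l,m')$ is constant for all but finitely many $l$, a contradiction.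

(b) Suppose it is. Let $G_{l,m}\subset I_2$ be finite with $f_2(l,m,\cdot)$ constant off $G_{l,m}$. As $|\bigcup G_{l,m}|\le\aleph_1$, choose $n\ne n'$ in $\omega_2$ outside the union. Adding the equations for $n$ and $n'$ cancels $f_2$ and gives $b(l)\psi(m)=g_0(l,m)+g_1(l,m)$, where $g_j=f_j(\cdot,\cdot,n)+f_j(\cdot,\cdot,n')$ is cofinitely constant in the $j$-th variable and $\psi(\alpha,\beta)=[\alpha\in S_n\triangle S_{n'}]$. Now $\psi=0$ on $\{0\}\times\omega_1$, and $\psi=1$ on $\{\alpha\}\times\omega_1$ for any $\alpha$ in the nonempty set $S_n\triangle S_{n'}$. This contradicts (a) with $B=I_1$. $\square$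

From now on the index sets are these. Until Section 9, $c$ may be any function on $I_0\times I_1\times I_2$.

## 7. The triangulated categories $\mathcal T_c$

**Step 1 (maps of projective $R$-modules split).** *This is what will make all triangles of compact objects trivial.*

**Lemma 7.1.** For every morphism $f:P\to Q$ of finitely generated projective $R$-modules there is $g:Q\to P$ with $fgf=f$. Hence $P=P_1\oplus P_2$, $Q=Q_1\oplus Q_2$ with $f=0\oplus(\text{isomorphism }P_2\to Q_2)$.

*Proof.* Finitely generated projectives are summands of finite sums of representables. Add complements and extend $f$ by zero; if $\tilde g$ works for the extended map, its component $Q\to P$ works for $f$. So let $f$ be a finite matrix $\bigoplus_i\xi_i\to\bigoplus_j\eta_j$ over $R$. For $v\in V$ put $A(v)=\{i:v\in C_{\xi_i}\}$, $B(v)=\{j:v\in C_{\eta_j}\}$. Then $f$ is a family of linear maps $f(v):k^{A(v)}\to k^{B(v)}$, locally constant in $v$, and composition is pointwise. For all finite $A,B$ and linear $\varphi:k^A\to k^B$ fix $\gamma(A,B,\varphi):k^B\to k^A$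 with $\varphi\gamma\varphi=\varphi$. Then $g(v)=\gamma(A(v),B(v),f(v))$ is locally constant, because $A(v),B(v),f(v)$ are, and $fgf=f$.

Now $gf$ and $fg$ are idempotent. Put $P_2=\mathrm{im}(gf)$, $P_1=\ker(gf)$, $Q_2=\mathrm{im}(fg)$, $Q_1=\ker(fg)$. Then $f=fgf$ vanishes on $P_1$, maps $P_2$ to $Q_2$, and has inverse $g|_{Q_2}:Q_2\to P_2$ there, since $gf=\mathrm{id}$ on $P_2$ and $fg=\mathrm{id}$ on $Q_2$. $\square$

**Step 2 (the ambient category).** *Here we set up acyclic complexes with a hidden cohomology.* Let $\mathcal K_c$ be the full subcategory of $K(\mathrm{Mod}\,\Lambda_c)$ on the acyclic complexes $X$ with all $X^n(\xi)$ free over $E$. It is closed under shifts, mapping cones and termwise coproducts, so (after closing under isomorphism) it is a triangulated category with coproducts. Since $2=0$ there are **no signs**: $X[1]$ has differential $d$, and a chain map $\tau:X\to X[1]$ satisfies $d\tau=\tau d$. Write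
$$\bar X=X/\hbar X,\qquad H^n(X):=H^n(\bar X)\in\mathrm{Mod}\,R .$$
The functors $H^n$ are cohomological on $\mathcal K_c$ and commute with coproducts. By freeness there is an exact sequence $0\to\bar X\xrightarrow{\hbar}X\to\bar X\to0$. As $X$ is acyclic, its connecting maps are natural isomorphisms of $R$-modules
$$t:H^n(X)\to H^{n+1}(X),\qquad t[\bar x]=[\bar x']\ \text{ if }\ dx=\hbar x'.$$
For a chain map $\tau:X\to X[1]$, naturality gives $t\,H^n(\tau)=H^{n+1}(\tau)\,t$.

**Step 3 (the objects $P_\xi$).** *They will be the compact generators.* Let $P_\xi^n=\Lambda_c(-,\xi)$ for all $n\in\mathbb Z$, with $d=\hbar$. Then $P_\xi\in\mathcal K_c$ and $P_\xi[1]=P_\xi$. By Yoneda, a chain map $u:P_\xi\to X$ is a sequence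
$$x_n=u^n(1_\xi)\in X^n(\xi),\qquad dx_n=\hbar x_{n+1}\quad(n\in\mathbb Z),$$
and $u$ is null-homotopic if and only if there are $s_n\in X^{n-1}(\xi)$ with $x_n=ds_n+\hbar s_{n+1}$ for all $n$. Note that $\bar x_n$ is a cycle and $[\bar x_{n+1}]=t[\bar x_n]$. Write $[-,-]$ for morphisms in homotopy categories.

**Lemma 7.2.** For $X\in\mathcal K_c$, $u\mapsto[\bar x_0]$ is an isomorphism $[P_\xi,X]\cong H^0(X)(\xi)$.

*Proof.* It is well defined: if $x_0=ds_0+\hbar s_1$ then $\bar x_0=d\bar s_0$.

*Surjective.* Let $d\bar x_0=0$, so $dx_0=\hbar x_1$ for some $x_1$. Then $\hbar\,dx_1=0$, so $dx_1\in\ker\hbar=\mathrm{im}\,\hbar$, that is, $dx_1=\hbar x_2$, and so on. Backwards: $d(\hbar x_0)=\hbar^2x_1=0$, so by acyclicity $\hbar x_0=dx_{-1}$. Then $d(\hbar x_{-1})=\hbar^2x_0=0$, so $\hbar x_{-1}=dx_{-2}$, and so on.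

*Injective.* Let $[\bar x_0]=0$, so $x_0=ds_0+\hbar s_1$. Then $\hbar x_1=dx_0=\hbar\,ds_1$, so $x_1+ds_1\in\ker\hbar=\mathrm{im}\,\hbar$, that is, $x_1=ds_1+\hbar s_2$, and so on. Backwards: $d(x_{-1}+\hbar s_0)=\hbar(x_0+ds_0)=\hbar^2s_1=0$, so $x_{-1}=ds_{-1}+\hbar s_0$ by acyclicity. Then $d(x_{-2}+\hbar s_{-1})=\hbar(x_{-1}+ds_{-1})=\hbar^2s_0=0$, and so on. $\square$

Each $\lambda\in\Lambda_c(\xi,\eta)$ gives a chain map $\lambda_*:P_\xi\to P_\eta$, the same in all degrees, and precomposition with $\lambda_*$ sends $(x_n)$ to $(x_n\lambda)$. So the isomorphism of Lemma 7.2 is $R$-linear in $\xi$. For $X=P_\eta$ the complex $\bar X$ is $R(-,\eta)$ in each degree with $d=0$. Hence $H^n(P_\eta)=R(-,\eta)$ with $t=\mathrm{id}$, and $[P_\xi,P_\eta]=R(\xi,\eta)$ compatibly with composition; also $\Sigma(\lambda_*)=\lambda_*$. In particular $[P_\xi,P_\eta[n]]=R(\xi,\eta)$ for *all* $n$, which is the situation that Section 4 could not treat.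

**Step 4 (definition of $\mathcal T_c$).** *We cut down to what the $P_\xi$ generate.* Put $\mathcal T_c=\mathrm{Loc}_{\mathcal K_c}\{P_\xi:\xi\in\Omega\}$. By Lemma 7.2 the $P_\xi$ are compact, so $\mathcal T_c$ is compactly generated; it is algebraic, as a triangulated subcategory of $K(\mathrm{Mod}\,\Lambda_c)$, and $\mathbb F_2$-linear. If $X\in\mathcal T_c$ and $H^0(X)=0$, then all $H^n(X)=0$ by $t$, so $[P_\xi[n],X]=0$ for all $\xi,n$. The objects $Y$ with $[Y[n],X]=0$ for all $n$ form a localizing subcategory, which therefore contains $X$, so $X=0$.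

**Step 5 (compact objects).** *We identify $\mathcal T_c^c$ and see that it does not depend on $c$.*

**Lemma 7.3.** $\mathcal T_c^c$ consists of the direct summands of finite sums of the $P_\xi$. For $C\in\mathcal T_c^c$, $X\in\mathcal T_c$, the map $H^0:[C,X]\to\mathrm{Hom}_R(H^0C,H^0X)$ is bijective, and $H^0:\mathcal T_c^c\to\mathrm{proj}\,R$ is an equivalence, where $\mathrm{proj}\,R$ denotes the finitely generated projective $R$-modules. Every morphism of $\mathcal T_c^c$ is a direct sum of a zero map and an isomorphism.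

*Proof.* Let $\mathcal P$ be the class of direct summands of finite sums of the $P_\xi$. We have $H^0(P_\xi)=R(-,\xi)$, and $H^0(u)$ sends $1_\xi$ to $[\bar x_0]$. So Lemma 7.2 and Yoneda give bijectivity for $C=P_\xi$, hence for $C\in\mathcal P$. Idempotents split in $\mathcal T_c$ by (F2), so $H^0:\mathcal P\to\mathrm{proj}\,R$ is also essentially surjective, hence an equivalence. By Lemma 7.1 each map in $\mathcal P$ has the form $0\oplus\text{iso}:C_1\oplus C_2\to D_1\oplus D_2$, with cone $D_1\oplus C_1[1]$. Since $P_\xi[1]=P_\xi$, $\mathcal P$ is closed under shifts, so this cone lies in $\mathcal P$. Thus $\mathcal P$ is thick, and by (F1) $\mathcal P=\mathcal T_c^c$. $\square$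

**Lemma 7.4.** There is a triangulated equivalence $\Theta:\mathcal T_c^c\to\mathcal T_0^c$.

*Proof.* Let $\Theta=(H^0|_{\mathcal T_0^c})^{-1}\circ H^0|_{\mathcal T_c^c}$. The natural isomorphisms $t:H^0(X)\to H^1(X)=H^0(\Sigma X)$ on both sides give a natural isomorphism $\Theta\Sigma\cong\Sigma\Theta$. By the last statement of Lemma 7.3, Lemma 2.1 applies. $\square$

## 8. Realizing a module with an endomorphism

We must show $\mathcal T_c\not\simeq\mathcal T_0$ for the $c$ of Section 6. It is not enough that $\Lambda_c$ is twisted: nothing says that an equivalence comes from the rings. We need a property stated in terms of the triangulated category alone. Since $\Sigma$ is fully faithful, for $g:\Sigma C\to\Sigma X$ let $\Sigma^{-1}g:C\to X$ be the unique $v$ with $\Sigma v=g$. For a compactly generated $\mathcal T$ consider: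

> **(Q)** For every additive functor $H:(\mathcal T^c)^{op}\to\mathrm{Ab}$ and every natural transformation $\theta:H\circ\Sigma\to H$ there are $X\in\mathcal T$, $\tau:X\to\Sigma X$ and a natural isomorphism $\alpha:\mathrm{Hom}(-,X)|_{\mathcal T^c}\to H$ such that
> $$\alpha_C\big(\Sigma^{-1}(\tau u)\big)=\theta_C\big(\alpha_{\Sigma C}(u)\big)\qquad\text{for all }C\in\mathcal T^c,\ u:\Sigma C\to X.$$

**Lemma 8.1 (invariance).** If $(F,\varphi):\mathcal T\to\mathcal T'$ is a triangulated equivalence and $\mathcal T$ satisfies (Q), so does $\mathcal T'$.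

*Proof.* $F$ restricts to an equivalence $\mathcal T^c\to\mathcal T'^c$. Given $(H',\theta')$ on $\mathcal T'$, put $H=H'F$ and
$$\theta_C=\theta'_{FC}\circ H'(\varphi_C^{-1}):\ H'(F\Sigma C)\to H'(\Sigma FC)\to H'(FC).$$
Take $(X,\tau,\alpha)$ for $(H,\theta)$. Let $X'=FX$, $\tau'=\varphi_XF(\tau)$, and let $\alpha':\mathrm{Hom}(-,FX)|_{\mathcal T'^c}\to H'$ be the natural isomorphism determined by $\alpha'_{FC}(Fu)=\alpha_C(u)$. Both sides of the condition in (Q) are natural in $C$ (for $h:C''\to C$ one has $\Sigma^{-1}(\tau u\,\Sigma h)=\Sigma^{-1}(\tau u)\,h$), so it suffices to check it at objects $FC$. Any $u':\Sigma FC\to FX$ is $F(u)\varphi_C^{-1}$ with $u:\Sigma C\to X$. Put $v=\Sigma^{-1}(\tau u)$. Then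
$$\tau'u'=\varphi_XF(\tau u)\varphi_C^{-1}=\varphi_XF(\Sigma v)\varphi_C^{-1}=\Sigma F(v),$$
so $\Sigma^{-1}(\tau'u')=F(v)$. Hence
$$\alpha'_{FC}(Fv)=\alpha_C(v)=\theta_C(\alpha_{\Sigma C}(u))=\theta'_{FC}H'(\varphi_C^{-1})\alpha'_{F\Sigma C}(Fu)=\theta'_{FC}\big(\alpha'_{\Sigma FC}(F(u)\varphi_C^{-1})\big)=\theta'_{FC}\big(\alpha'_{\Sigma FC}(u')\big),$$
where the fourth equality is naturality of $\alpha'$. $\square$

**Lemma 8.2 (translation).** For $\mathcal T_c$ (any $c$), (Q) is equivalent to:

> **(Q$_R$)** For every $R$-module $M$ and $f\in\mathrm{End}_R(M)$ there are $X\in\mathcal T_c$, $\tau:X\to X[1]$ and an $R$-isomorphism $\alpha:H^0(X)\cong M$ with $H^0(\tau)=t\circ\alpha^{-1}f\alpha$.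

*Proof.* The full subcategory of $\mathcal T_c^c$ on the $P_\xi$ is $R$, and every object of $\mathcal T_c^c$ is a summand of a finite sum of them. Additive functors, and natural transformations between them, extend uniquely (functors: up to unique isomorphism) from a full subcategory to finite sums and summands. So additive functors $H$ correspond to $R$-modules $M$, $M(\xi)=H(P_\xi)$. Since $\Sigma P_\xi=P_\xi$ and $\Sigma\lambda_*=\lambda_*$, the functor $H\Sigma$ also restricts to $M$, and transformations $\theta:H\Sigma\to H$ correspond to $f\in\mathrm{End}_R(M)$. By Lemma 7.2, natural isomorphisms $\mathrm{Hom}(-,X)|_{\mathcal T_c^c}\cong H$ correspond to $R$-isomorphisms $\alpha:H^0(X)\cong M$.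

The condition in (Q) is an equality of natural transformations of additive functors, so it may be checked at the $P_\xi$. Let $u=(x_n):\Sigma P_\xi=P_\xi\to X$ and $v=\Sigma^{-1}(\tau u):P_\xi\to X$. Since $(\Sigma v)^n=v^{n+1}$, $v$ is the sequence $(\tau x_{n-1})_n$. Its class is
$$[\tau\bar x_{-1}]=H^{-1}(\tau)[\bar x_{-1}]=H^{-1}(\tau)\,t^{-1}[\bar x_0]=t^{-1}H^0(\tau)[\bar x_0].$$
So the condition reads $\alpha\,t^{-1}H^0(\tau)=f\alpha$. $\square$

*Example.* Let $M=R(-,\xi)$ and let $f$ be given by $r\in R(\xi,\xi)$. Lift $r$ to $\tilde r\in\Lambda_c(\xi,\xi)$ and take $X=P_\xi$, $\tau=\tilde r_*:P_\xi\to P_\xi=P_\xi[1]$. As $t=\mathrm{id}$ here, $H^0(\tau)=f=t\circ f$. So projective modules of this kind never distinguish $\mathcal T_c$ from $\mathcal T_0$, and one needs modules with long resolutions.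

**Lemma 8.3.** $\mathcal T_0$ satisfies (Q).

*Proof.* We verify (Q$_R$). Given $(M,f)$, let $(F_\bullet,\partial)\to M$ be a resolution by coproducts of representables over $R$, and let $f_\bullet:F_\bullet\to F_\bullet$ lift $f$. Using $\Lambda_0=E\otimes_kR$, put
$$X^n=\bigoplus_{i\ge0}E\otimes_kF_i\quad\text{for all }n\in\mathbb Z,\qquad d=\hbar\otimes1+1\otimes\partial .$$
Then $d^2=\hbar^2\otimes1+2\,\hbar\otimes\partial+1\otimes\partial^2=0$. The subcomplexes $X_{\le m}$ (given by $i\le m$) have subquotients $(E\otimes F_m,\hbar)$, which are coproducts of $P_\xi$'s. All inclusions, and the telescope sequence $0\to\coprod_mX_{\le m}\to\coprod_mX_{\le m}\to X\to0$, are degreewise split, so they give triangles in the homotopy category. Hence $X$ is acyclic and objectwise $E$-free, and $X\in\mathcal T_0$.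

The complex $\bar X$ is $\bigoplus_iF_i$ in every degree, with differential $\partial$, so $H^n(X)=M$ for all $n$, coming from $F_0$. For $x\in F_0(\xi)$ we have $d(1\otimes x)=\hbar\otimes x$, so $t=\mathrm{id}_M$. Finally $X[1]=X$, and $\tau:=1\otimes f_\bullet:X\to X=X[1]$ is a chain map with $H^0(\tau)=f=t\circ f$. $\square$

**Remark 8.4 (where this proof breaks for $\mathcal T_c$).** Over $\Lambda_c$ one can lift each $F_i$ to a coproduct $\tilde F_i$ of representables and $\partial$ to $\tilde\partial$, but only $\tilde\partial^2\in\hbar\cdot(\dots)$ is guaranteed. If some lift had $\tilde\partial^2=0$, then $X^n=\bigoplus\tilde F_i$ with $d=\hbar+\tilde\partial$ and $\tau=\mathrm{id}:X\to X=X[1]$ would realize $(M,\mathrm{id})$, by the same argument. The next section shows that for one particular $M$ the pair $(M,\mathrm{id})$ cannot be realized at all.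

## 9. The twist obstructs the compactly supported functions on $V$

Now let $c$ be the function of Section 6. The module will be $M(\xi)=C(C_\xi,k)$. The strategy is like a Čech argument for the cover $(C_\xi)$. Choose local generators $x_\xi$, compare them on double overlaps by homotopies $s_{\eta\xi}$, and compare the homotopies on triple overlaps; associativity in $\Lambda_c$ makes $c$ appear there. The map $\tau$ turns the comparison on double overlaps into honest *locally constant* functions $A_{\eta\xi}$ on $C_\xi\cap C_\eta$, and these write $c$ as a forbidden sum.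

**Proposition 9.1.** $\mathcal T_c$ does not satisfy (Q).

*Proof.* Let $M(\xi)=C(C_\xi,k)$, where $r\in R(\xi,\eta)$ acts by $M(\eta)\to M(\xi)$, $m\mapsto mr$ (product on $C_\xi\cap C_\eta$, extended by $0$), and let $f=\mathrm{id}$. Suppose (Q$_R$) holds for $(M,f)$: there are $X\in\mathcal T_c$ and $\tau:X\to X[1]$ with $H^0(X)=M$ (via $\alpha$) and $H^0(\tau)=t$. From $t\,H^{-1}(\tau)=H^0(\tau)\,t=t\,t$ we get $H^{-1}(\tau)=t$ as well.

**Step 1 (notation in $\Lambda=\Lambda_c$).** *We record where the twist enters.* For clopen $N\subseteq C_\xi$ let $1_N\in\Lambda(\xi,\xi)$ be its characteristic function. For $j(\xi)\ne j(\eta)$ put $C_{\xi\eta}=C_\xi\cap C_\eta$ and let $e_{\eta\xi}\in\Lambda(\xi,\eta)$ be the constant function $1$. For $\xi,\eta,\zeta$ with distinct indices, $D=C_\xi\cap C_\eta\cap C_\zeta$ and $\gamma:=c_{\xi\eta\zeta}$, the composition rule gives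
$$e_{\zeta\eta}e_{\eta\xi}=(1+\hbar\gamma)\,e_{\zeta\xi}1_D,\qquad1_{C_{\eta\zeta}}e_{\eta\xi}=e_{\eta\xi}1_D,\qquad e_{\eta\xi}1_{C_{\xi\eta}}=e_{\eta\xi}.\tag{1}$$

**Step 2 (local generators).** *We choose a representative of $1\in M(\xi)$ for each $\xi$.* By Lemma 7.2 there are chain maps $(x_{\xi,n})_n:P_\xi\to X$ with $[\bar x_{\xi,0}]=1\in M(\xi)$. Since $[\tau\bar x_{\xi,0}]=H^0(\tau)[\bar x_{\xi,0}]=t[\bar x_{\xi,0}]=[\bar x_{\xi,1}]$, there is $y_\xi\in\bar X^0(\xi)$ with
$$\tau\bar x_{\xi,0}=\bar x_{\xi,1}+dy_\xi.\tag{2}$$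

**Step 3 (homotopies on double overlaps).** *We compare the generators at $\xi$ and $\eta$.* Let $j(\xi)\ne j(\eta)$. The chain maps $(x_{\eta,n}e_{\eta\xi})_n$ and $(x_{\xi,n}1_{C_{\xi\eta}})_n$ from $P_\xi$ to $X$ have the same class $1_{C_{\xi\eta}}\in M(\xi)$. By Lemma 7.2 there are $s_{\eta\xi,n}\in X^{n-1}(\xi)$ with
$$x_{\eta,n}e_{\eta\xi}+x_{\xi,n}1_{C_{\xi\eta}}=ds_{\eta\xi,n}+\hbar s_{\eta\xi,n+1}\qquad(n\in\mathbb Z).\tag{3}$$
The left side is unchanged by right multiplication with the idempotent $1_{C_{\xi\eta}}$, so we may assume $s_{\eta\xi,n}=s_{\eta\xi,n}1_{C_{\xi\eta}}$.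

**Step 4 (the defect on triple overlaps is $c$).** *We compare the three homotopies and find the twist.* Let $\xi\in I_0$, $\eta\in I_1$, $\zeta\in I_2$, so $D=\{v\}$ with $v=(\xi,\eta,\zeta)$ and $\gamma=c(\xi,\eta,\zeta)$. Put
$$w_n=s_{\eta\xi,n}1_D+s_{\zeta\eta,n}e_{\eta\xi}1_D+(1+\hbar\gamma)s_{\zeta\xi,n}1_D\in X^{n-1}(\xi).$$
By (3) and (1), $dw_n+\hbar w_{n+1}$ is the sum of

- $x_{\eta,n}e_{\eta\xi}1_D+x_{\xi,n}1_D$,
- $(x_{\zeta,n}e_{\zeta\eta}+x_{\eta,n}1_{C_{\eta\zeta}})e_{\eta\xi}1_D=(1+\hbar\gamma)x_{\zeta,n}e_{\zeta\xi}1_D+x_{\eta,n}e_{\eta\xi}1_D$,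
- $(1+\hbar\gamma)x_{\zeta,n}e_{\zeta\xi}1_D+(1+\hbar\gamma)x_{\xi,n}1_D$.

Everything cancels except the difference of the two $x_\xi$-terms:
$$dw_n+\hbar w_{n+1}=\hbar\gamma\,x_{\xi,n}1_D.$$
For $n=0$ this says $dw_0=\hbar(w_1+\gamma x_{\xi,0}1_D)$. So $[\bar w_0]\in H^{-1}(X)(\xi)$ is defined and $t[\bar w_0]=[\bar w_1+\gamma\bar x_{\xi,0}1_D]$. Since $H^{-1}(\tau)=t$, also $t[\bar w_0]=[\tau\bar w_0]$. As $\bar x_{\xi,0}1_D$ is a cycle, so is $\bar w_1$, and
$$[\bar w_1+\tau\bar w_0]=\gamma\,[\bar x_{\xi,0}1_D]=c(\xi,\eta,\zeta)\,1_D\in M(\xi).\tag{4}$$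

**Step 5 (cycles on double overlaps).** *We use $\tau$ to turn the homotopies into elements of $M$.* For $j(\xi)\ne j(\eta)$ put
$$a_{\eta\xi}=\bar s_{\eta\xi,1}+\tau\bar s_{\eta\xi,0}+y_\eta e_{\eta\xi}+y_\xi1_{C_{\xi\eta}}\in\bar X^0(\xi).$$
By (3) modulo $\hbar$ (for $n=1$ and $n=0$), $d\tau=\tau d$, and (2),
$$da_{\eta\xi}=\big(\bar x_{\eta,1}+\tau\bar x_{\eta,0}+dy_\eta\big)e_{\eta\xi}+\big(\bar x_{\xi,1}+\tau\bar x_{\xi,0}+dy_\xi\big)1_{C_{\xi\eta}}=0.$$
Moreover $a_{\eta\xi}1_{C_{\xi\eta}}=a_{\eta\xi}$. Let
$$A_{\eta\xi}=[a_{\eta\xi}]\in M(\xi)1_{C_{\xi\eta}}=C(C_\xi\cap C_\eta,k).$$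

**Step 6 (the forbidden decomposition).** *We sum over the triangle.* With $\xi,\eta,\zeta$ as in Step 4 consider $a_{\eta\xi}1_D+a_{\zeta\eta}e_{\eta\xi}1_D+a_{\zeta\xi}1_D$. Its $y$-terms are, modulo $\hbar$ and using (1),
$$\big(y_\eta e_{\eta\xi}1_D+y_\xi1_D\big)+\big(y_\zeta e_{\zeta\xi}1_D+y_\eta e_{\eta\xi}1_D\big)+\big(y_\zeta e_{\zeta\xi}1_D+y_\xi1_D\big)=0 .$$
Its $s$-terms give $\bar w_1+\tau\bar w_0$, since $1+\hbar\gamma\equiv1$. Taking classes and evaluating at $v=(\xi,\eta,\zeta)$, (4) yields
$$c(\xi,\eta,\zeta)=A_{\eta\xi}(v)+A_{\zeta\eta}(v)+A_{\zeta\xi}(v).$$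
Here $A_{\eta\xi},A_{\zeta\eta},A_{\zeta\xi}$ are locally constant on $\{\xi\}\times\{\eta\}\times X_2$, $X_0\times\{\eta\}\times\{\zeta\}$, $\{\xi\}\times X_1\times\{\zeta\}$ respectively. So the three summands are cofinitely constant in $\zeta$, in $\xi$ and in $\eta$ respectively, contradicting Lemma 6.1(b). $\square$

## 10. Proof of Theorem B

By Lemma 8.3, $\mathcal T_0$ satisfies (Q); by Proposition 9.1, $\mathcal T_c$ does not. By Lemma 8.1, $\mathcal T_c\not\simeq\mathcal T_0$. By Lemma 7.4, $\Theta:\mathcal T_c^c\simeq\mathcal T_0^c$.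

Take the data of Theorem B. The categories $\mathcal Y,\mathcal D,\mathcal X$ are thick and equal the compact objects. As $i_*=\Theta$ is a triangulated equivalence and $\mathcal X=0$, all recollement axioms hold, and $j_!,j^*,i^*,i_*$ preserve compact objects. The TTF triple $(0,\mathcal T_0^c,0)$ lifts to $(0,\mathcal T_0,0)$. If the recollement lifted up to equivalence, then, as in Section 2, $\hat i_*:\mathcal T_c\to\mathcal T_0$ would be a triangulated equivalence, which is impossible. $\square$

## 11. Cogeneration by compact objects and nonzero outer terms: Theorem C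

**Proposition 11.1.** $\mathcal T_0^c$ cogenerates $\mathcal T_0$.

*Proof.* Let $0\ne X\in\mathcal T_0$ and $M=H^0(X)$; then $M\ne0$ by Step 4 of Section 7. We look for a nonzero map from $X$ to a compact object.

**Step 1 (a point of the support with fewest infinite coordinates).** *This isolates a place where $M$ is supported at one point.* For $v\in C_\xi$ let $M_v=\varinjlim_{N\ni v}M(\xi)1_N$ over clopen $N\subseteq C_\xi$. Up to isomorphism it does not depend on $\xi$: if $v\in C_\xi\cap C_\eta$ and $N\subseteq C_\xi\cap C_\eta$, the constant functions $1$ in $R(\xi,\eta)$ and $R(\eta,\xi)$ give mutually inverse maps between $M(\eta)1_N$ and $M(\xi)1_N$.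

If $0\ne m\in M(\xi)$, then some $M_v\ne0$. Indeed, the proper ideal $\mathrm{Ann}(m)$ of $C(C_\xi,k)$ lies in some $\mathfrak m_v=\{a:a(v)=0\}$: an ideal in no $\mathfrak m_v$ contains, for each $v$, the characteristic function of a neighborhood of $v$, hence by compactness (and $e+f+ef$ for unions) the function $1$. So $m1_N\ne0$ for all $N\ni v$, because $1_N\notin\mathfrak m_v$. Hence $m$ is nonzero in $M_v$. The same argument shows, for every compact open $N\subseteq V$, that a module over $C(N,k)$ with all localizations zero is zero.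

Choose $v\in V$ with $M_v\ne0$ and with the number $r\in\{0,1,2\}$ of coordinates equal to $\infty$ minimal. Let
$$N=\{w\in V:w_i=v_i\text{ whenever }v_i\ne\infty\}\cong\prod_{v_i=\infty}X_i,$$
a compact open set. Points $w\in N\setminus\{v\}$ have fewer infinite coordinates, so $M_w=0$. Let $\xi=v_i$ be a finite coordinate, so $N\subseteq C_\xi$, and put $L=C(N,k)$.

**Step 2 (localization to $N$).** *This replaces $\Lambda_0$ by the commutative ring $L\otimes E$.* In $\Lambda_0$ the idempotents $1_{N\cap C_\eta}$ $(\eta\in\Omega)$ commute with all morphisms, so $\mathrm{Mod}\,\Lambda_0$ splits as a product. The $N$-part is equivalent to $\mathrm{Mod}(L\otimes E)$ via $Z\mapsto Z(\xi)1_N$: in the idempotent completion, $(\eta,1_{N\cap C_\eta})$ is a retract of $(\xi,1_N)$ via the constant functions $1$ on $N\cap C_\eta$ (recall $N\subseteq C_\xi$), and $\mathrm{End}(\xi,1_N)=C(N,E)=L\otimes E$. Write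
$$P_E=(\cdots\to E\xrightarrow{\hbar}E\xrightarrow{\hbar}E\to\cdots),\qquad P_N=P_E\otimes_kL .$$
The $N$-part of $P_\xi$ corresponds to $P_N$, and the $N$-part of each $P_\eta$ to a direct summand of $P_N$. Taking the $N$-part is triangulated and preserves coproducts. Hence $X$ has a direct summand, in $\mathcal T_0$ by (F2), that corresponds to $Y=X(\xi)1_N\in\mathrm{Loc}(P_N)$; and $P_N$ corresponds to a direct summand of $P_\xi$, an object of $\mathcal T_0^c$.

Lemma 7.2 and the isomorphisms $t$ remain valid, with the same proofs, with $L\otimes E$ or $E$ in place of $\Lambda_c$ and $P_N$ or $P_E$ in place of $P_\xi$. So, as in Step 4 of Section 7, nothing in $\mathrm{Loc}(P_N)$ maps nontrivially to an acyclic $E$-free complex of $L\otimes E$-modules with all $H^n$ zero.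

Let $W=H^0(Y)=M(\xi)1_N$. Its localizations at points $\ne v$ vanish. For $a\in\mathfrak m_v\subset L$, the localization of $aW$ at $v$ vanishes too, since $a$ is zero near $v$. So $\mathfrak m_vW=0$; in particular $1_{N'}$ acts as the identity for every clopen $N'\ni v$ in $N$, and $W=W_v=M_v\ne0$.

**Step 3 ($Y$ is a coproduct of copies of one object).** *This reduces the problem to one explicit complex.* Let $k_v=L/\mathfrak m_v=\varinjlim_{N'\ni v}L1_{N'}$, which is flat over $L$. Let $F_\bullet\to k_v$ be a free resolution over $L$, and let $Z=P_E\otimes F_\bullet$ be formed as in Lemma 8.3: $\bigoplus_iE\otimes F_i$ in each degree, $d=\hbar\otimes1+1\otimes\partial$. Then $Z\in\mathrm{Loc}(P_N)$ and $H^0(Z)=k_v$.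

Write $Y_v=Y\otimes_Lk_v$ and $Z_v=Z\otimes_Lk_v$. As $-\otimes_Lk_v$ is exact, these are acyclic, and they are $E$-free (exact functors preserve $\ker\hbar=\mathrm{im}\,\hbar$). Moreover $H^n(Y_v)=H^n(Y)\otimes_Lk_v=H^n(Y)$, because $H^n(Y)\cong W$ via $t$ and $\mathfrak m_vW=0$. So the cone of $Y\to Y_v$ has zero $H^*$, and it receives no nonzero maps from $\mathrm{Loc}(P_N)$. By flatness $F_\bullet\otimes_Lk_v$ is a resolution of $k$ by $k$-vector spaces, hence homotopy equivalent to $k$ over $k$. A homotopy $h$ over $k$ gives the homotopy $1\otimes h$ after applying $P_E\otimes-$: the extra terms $\hbar h+\hbar h$ cancel. So $Z_v\simeq P_E$. Hence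
$$[Z,Y]\cong[Z,Y_v]\cong[Z_v,Y_v]_{K(E)}\cong[P_E,Y_v]_{K(E)}\cong H^0(Y_v)=W,$$
and the composite is $g\mapsto H^0(g)(1)$. A basis of $W$ over $k$ therefore gives a map $\coprod Z\to Y$ that is bijective on $H^0$, hence by $t$ on all $H^n$. Its cone lies in $\mathrm{Loc}(P_N)$ and has zero $H^*$, so it is zero, and the map is an isomorphism. As $W\ne0$, $Z$ is a direct summand of $Y$, thus (via Step 2) of $X$.

**Step 4 (Ext classes give nonzero maps $Z\to P_N$).** *It remains to map $Z$ nontrivially to a compact object.* Let $0\ne\varphi\in\mathrm{Ext}^i_L(k_v,L)$ be represented by $\varphi:F_i\to L$ with $\varphi\partial=0$. Then $1\otimes\varphi:Z\to P_N$ (zero on $E\otimes F_{i'}$ for $i'\ne i$) is a chain map: $\hbar\otimes\varphi=(1\otimes\varphi)(\hbar\otimes1+1\otimes\partial)$. Reduction modulo $\hbar$ followed by passage to $D(L)$ sends $Z$ to $\coprod_{n}F_\bullet[n]$ and $P_N=P_N[i]$ to $\coprod_nL[i][n]$, and sends $1\otimes\varphi$ to $\coprod_n\varphi[n]$, where $\varphi$ is viewed as a map $F_\bullet\to L[i]$ in $D(L)$. This is nonzero,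 since its $n=0$ component is. So $1\otimes\varphi\ne0$.

**Step 5 ($\mathrm{Ext}^*_L(k_v,L)\ne0$).** *This is a computation in the three cases.*

- $r=0$. Here $L=k$ and $\mathrm{Hom}_L(k_v,L)=k$.
- $r=1$. Here $N\cong X_i$ and $\mathfrak m_v=\bigoplus_{y\in I_i}L1_{\{y\}}$ is projective. From $0\to\mathfrak m_v\to L\to k_v\to0$, $\mathrm{Ext}^1_L(k_v,L)=\mathrm{coker}(L\to k^{I_i})$: functions on the infinite set $I_i$ modulo the cofinitely constant ones. This is nonzero.
- $r=2$. Here $N\cong X_a\times X_b$ with $a<b$ and $v=(\infty,\infty)$. Put $L_A=\bigoplus_{\alpha\in I_a}L1_{\{\alpha\}\times X_b}$ and $L_B=\bigoplus_{\beta\in I_b}L1_{X_a\times\{\beta\}}$. A locally constant function vanishing at $v$ vanishes on some $(X_a\setminus G)\times(X_b\setminus G')$ with $G\subset I_a$, $G'\subset I_b$ finite. So $\mathfrak m_v=L_A+L_B$, and $L_A\cap L_B=\bigoplus_{\alpha,\beta}L1_{\{(\alpha,\beta)\}}$. All these summands are projective. We have $\mathrm{Ext}^2_L(k_v,L)=\mathrm{Ext}^1_L(\mathfrak m_v,L)$, and $0\to L_A\cap L_B\to L_A\oplus L_B\to\mathfrak m_v\to0$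 gives
$$\mathrm{Ext}^1_L(\mathfrak m_v,L)=\mathrm{coker}\Big(\prod_{\alpha}C(X_b,k)\oplus\prod_{\beta}C(X_a,k)\to k^{I_a\times I_b}\Big).$$
This is $k^{I_a\times I_b}$ modulo sums of a function cofinitely constant in $\beta$ and one cofinitely constant in $\alpha$. It is nonzero: choose a countably infinite $A'\subseteq I_a$, identify it with $\omega$, choose $\psi:I_b\to k$ taking both values uncountably often ($I_b$ is uncountable, as $b\ge1$), and take the function $b(l)\psi(m)$ on $A'\times I_b$, extended by $0$; if it were such a sum, restricting to $A'\times I_b$ would contradict Lemma 6.1(a). (In the expression $b(l)$, $b$ is the parity function of Section 6.)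

Thus $X$ has a nonzero map to the object of $\mathcal T_0^c$ corresponding to $P_N$. $\square$

*Proof of Theorem C.* In Theorem B, $\mathcal D=\mathrm{Im}\,i_*=\mathcal T_0^c$ and $\mathrm{Loc}(i_*(\hat{\mathcal Y}^c))=\mathcal T_0=\hat{\mathcal D}$. So by Proposition 11.1 both cogeneration conditions hold.

**Nonzero outer terms.** *This adds an independent factor.* For any compactly generated $\mathcal S$ take
$$\hat{\mathcal Y}=\mathcal T_c,\qquad\hat{\mathcal D}=\mathcal T_0\times\mathcal S,\qquad\hat{\mathcal X}=\mathcal S,$$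
with $\mathcal Y,\mathcal D,\mathcal X$ the compact objects, $i_*Y=(\Theta Y,0)$, $i^*=i^!:(A,B)\mapsto\Theta^{-1}A$, $j_!=j_*:B\mapsto(0,B)$, and $j^*$ the projection. This is the product recollement of Definition 1.4 with one factor changed by $\Theta$, and the standing hypothesis holds. The TTF triple lifts to $(\mathcal U,\mathcal V,\mathcal W)=(0\times\mathcal S,\mathcal T_0\times0,0\times\mathcal S)$; here $\mathcal W^\perp=\mathcal T_0\times0$, so $(\mathcal V,\mathcal W,\mathcal W^\perp)$ is again a TTF triple. By Theorem A(2), a lift of the recollement would force $\mathcal T_c\simeq\mathcal V=\mathcal T_0\times0\simeq\mathcal T_0$, which is false.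

For $\mathcal S=D(\mathbb F_2)$ all outer terms are nonzero. The compact objects of $D(\mathbb F_2)$ cogenerate it (example after Definition 1.2), so $\mathcal D=\mathcal T_0^c\times\mathcal S^c$ cogenerates $\hat{\mathcal D}$, and $\mathrm{Im}\,i_*=\mathcal T_0^c\times0$ cogenerates $\mathrm{Loc}(i_*(\hat{\mathcal Y}^c))=\mathcal T_0\times0$. Both cogeneration conditions hold.

**Failure on the $\mathcal X$-side.** *This exchanges the roles of the two factors.* Take $\hat{\mathcal Y}=\mathcal S$, $\hat{\mathcal D}=\mathcal S\times\mathcal T_0$, $\hat{\mathcal X}=\mathcal T_c$, again with the compact objects as small categories, $i_*S=(S,0)$, $i^*=i^!$ the projection, $j_!X=j_*X=(0,\Theta X)$, and $j^*(S,B)=\Theta^{-1}B$. The standing hypothesis holds, and the TTF triple lifts to $(0\times\mathcal T_0,\mathcal S\times0,0\times\mathcal T_0)$. By Theorem A(2), a lift of the recollement would force $\mathcal T_c\simeq\mathcal U=0\times\mathcal T_0\simeq\mathcal T_0$, which is false. Here $\hat{\mathcal Y}=\mathcal S\simeq\mathcal V$, so the failure is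 on the $\mathcal X$-side. $\square$
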